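# How the number of defining relations grows under a dilatation of a numerical semigroup

## 1. Guessing $\mu(I_{S+a})$ and testing the guess

A **numerical semigroup** is a submonoid $S\subseteq\mathbb N$ with finite complement. Write $M=S\setminus\{0\}$ and $2M=\{m_1+m_2: m_1,m_2\in M\}$. The minimal generators of $S$ are the elements of $M\setminus 2M$; their number is the **embedding dimension** $\nu(S)$. Put
$$M-2M=\{x\in\mathbb Z:\ x+m_1+m_2\in M\text{ for all }m_1,m_2\in M\}.$$
For a nonnegative integer $a\in M-2M$, the **dilatation** of $S$ by $a$ is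
$$S+a=\{s+a:\ s\in M\}\cup\{0\}.$$
So we keep $0$ and push everything else to the right by $a$. For an integer $a\ge0$, the set $\{0\}\cup(M+a)$ is closed under addition exactly when $2M+2a\subseteq M+a$, that is, when $2M+a\subseteq M$, that is, when $a\in M-2M$. Hence this range of $a$ is the largest possible. It contains $S$.

For instance, let $S=\langle 3,5\rangle$. Then $M=\{3,5,6,8,9,10,\to\}$ and $2M=\{6,8,9,10,\to\}$, where the arrow means "and everything after". Since $2M+2=\{8,10,11,12,\to\}\subseteq M$, we have $2\in M-2M$, and $S+2=\{0,5,7,8,10,11,\to\}$. On the other hand $1\notin M-2M$, because $3+3+1=7\notin M$.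

Let $k$ be a field. If $S$ is minimally generated by $n_1,\dots,n_\nu$, let $\varphi:k[[x_1,\dots,x_\nu]]\to k[[S]]=k[[t^s:s\in S]]$ be the surjection $x_i\mapsto t^{n_i}$, and let $I_S=\ker\varphi$. Write $\mu(I_S)$ for its minimal number of generators: the number of relations needed to define $k[[S]]$. The question, posed in Valentina Barucci and Francesco Strazzanti, "Dilatations of numerical semigroups", arXiv:1710.07586 (2017), is whether
$$\mu(I_{S+a})=\mu(I_S)+a\,\nu(S)+\binom a2 \tag{1}$$
for every $S\ne\mathbb N$ and every nonnegative integer $a\in M-2M$.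

The natural first guess is yes. To see why, count the generators of $T=S+a$. They form the set $(M+a)\setminus(2M+2a)$, which has as many elements as $M\setminus(2M+a)$. Since $2M+a\subseteq M$ and $\mathbb N\setminus(2M+a)$ consists of $0,\dots,a-1$ and the translate by $a$ of $\mathbb N\setminus 2M$,
$$\nu(S+a)=|\mathbb N\setminus(2M+a)|-|\mathbb N\setminus M|=a+|\mathbb N\setminus 2M|-|\mathbb N\setminus M|=\nu(S)+a. \tag{2}$$
So each unit of shift brings one new generator. If each new generator brings as many new relations as there were generators before it, the total growth is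
$$\nu+(\nu+1)+\dots+(\nu+a-1)=a\nu+\binom a2,$$
which is (1).

To test the guess we need a way to compute $\mu(I_S)$ by hand.

**Criterion 1.** Let $x\mapsto t^e$ be one of the variables, with $e$ a minimal generator of $S$, let $y_1,\dots,y_p$ be the other variables, and let $P=k[[x,y_1,\dots,y_p]]$. Let $f_1,\dots,f_r\in I_S$ be congruent modulo $x$ to monomials in the $y$'s, none dividing another. Suppose that exactly $e$ monomials in the $y$'s are divisible by none of these, and that the exponents of $t$ to which they are sent lie in distinct residue classes modulo $e$. Then $f_1,\dots,f_r$ generate $I_S$ minimally, so $\mu(I_S)=r$.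

*Proof.* Let $J=(f_1,\dots,f_r)$. The $e$ remaining monomials span $P/(J+xP)$ over $k$. Since $k[[x]]$ is complete and $P/J$ is $x$-adically separated (Krull's intersection theorem), these monomials generate $P/J$ as a $k[[x]]$-module. In $k[[S]]$ they become powers of $t$ with distinct exponents modulo $e$, and such powers are linearly independent over $k[[t^e]]$. So $P/J\to k[[S]]$ is injective and $J=I_S$. Finally, the image of $I_S$ in $P/xP=k[[y_1,\dots,y_p]]$ is generated by $r$ monomials none of which divides another, and such an ideal needs $r$ generators. Hence $\mu(I_S)\ge r$. $\square$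

**Test 1: as many generators as the smallest element allows.** Let $e=\min M$ and suppose $\nu(S)=e$. (Examples: $\mathbb N$, $\langle2,3\rangle$, $\langle 3,4,5\rangle$.) The generators other than $e$, say $m_1,\dots,m_{e-1}$, satisfy $m_i-e\notin S$, so each is the least element of $S$ in its residue class modulo $e$. Two elements of $S$ that are least in the same class are equal, so the $m_i$ represent each nonzero class once. A sum $m_i+m_j$ is neither $0$ nor a minimal generator, so it is not least in its class, and $m_i+m_j=ce+w$ with $c\ge1$ and $w\in\{0,m_1,\dots,m_{e-1}\}$. So $y_iy_j-x^c y_l$ or $y_iy_j-x^c$ lies in $I_S$, and it is congruent to $y_iy_j$ modulo $x$. There are $\binom e2$ products $y_iy_j$ with $i\le j$ in $e-1$ variables, and the remaining monomials are $1,y_1,\dots,y_{e-1}$. Criterion 1 gives $\mu(I_S)=\binom e2$.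

By (2), $S+a$ has $e+a$ generators, and its smallest nonzero element is $e+a$. So $S+a$ is of the same kind, and $\mu(I_{S+a})=\binom{e+a}2=\binom e2+ae+\binom a2$. This is (1).

**Test 2: $S=\langle 3,4\rangle$, $a=1$.** Here $I_S=(x^4-y^3)$: modulo $x$ we see $y^3$, and $1,y,y^2$ go to exponents $0,4,8$. So $\mu(I_S)=1$ and (1) predicts $1+2+0=3$. Now $M=\{3,4,6,\to\}$, so $S+1=\{0,4,5,7,\to\}=\langle4,5,7\rangle$. With $x,y,z\mapsto t^4,t^5,t^7$ we find
$$yz-x^3,\qquad z^2-xy^2,\qquad y^3-x^2z\ \in I_{S+1}.$$
Modulo $x$ they are $yz,z^2,y^3$. The remaining monomials $1,y,y^2,z$ go to $0,5,10,7$, which are distinct modulo $4$. So $\mu=3$.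

**Test 3: $S=\langle3,5\rangle$, $a=2$.** Here $I_S=(x^5-y^3)$, since $1,y,y^2$ go to $0,5,10$, and (1) predicts $1+4+1=6$. We have $M\setminus(2M+2)=\{3,5,6,9\}$, so $S+2=\langle 5,7,8,11\rangle$. With $x,y,z,w\mapsto t^5,t^7,t^8,t^{11}$, the relations
$$yz-x^3,\quad z^2-xw,\quad yw-x^2z,\quad zw-xy^2,\quad w^2-x^3y,\quad y^3-x^2w$$
hold, with exponents $15,16,18,19,22,21$. Modulo $x$ the monomials left over are $1,y,z,w,y^2$, with exponents $0,7,8,11,14$, distinct modulo $5$. So $\mu=6$, again as predicted.

## 2. Two approaches that stop, and where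

**Induction on $a$ by unit steps.** The heuristic in Section 1 suggests proving the case $a=1$ and iterating. But Test 3 is a legal dilatation by $2$ that does not split into unit steps: $\{0\}\cup(M+1)=\{0,4,6,7,9,\to\}$ is not a semigroup, since $4+4=8$ is missing. There is no intermediate ring.

**Shifting the relations.** A binomial in $I_S$ records an equality $\sum p_in_i=\sum q_in_i$. Replacing $n_i$ by $n_i+a$ changes the difference of the two sides by $a(\sum p_i-\sum q_i)$. For $a>0$ the equality therefore survives only if both sides have the same number of summands. Already $5\cdot3=3\cdot5$ does not survive the shift by $2$, since $5\cdot5\ne3\cdot7$. So relations in $I_S$ cannot be carried over one by one.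

The trouble is that elements of $I_S$ are nonlinear in the generators. Look instead at *linear* relations among $t^{n_1},\dots,t^{n_\nu}$ with coefficients in the ring. Write $x^5-y^3=x^4\cdot x-y^2\cdot y$. This is the linear relation with coefficient vector $(t^{12},-t^{10})$ on $(t^3,t^5)$. We may multiply the *coefficients* by $t^2$ without touching the elements $t^3,t^5$. The result $(t^{14},-t^{12})$ is still a relation on $(t^3,t^5)$, and now its coefficients lie in $k[[S+2]]$. A shift by $a$ becomes a scaling by $t^a$.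

One caution. In terms of the generators $t^5,t^7$ of $S+2$, the new relation reads $t^{14}\cdot t^5=t^{12}\cdot t^7$. It lifts to $y^2\cdot x=(xy)\cdot y$, which holds in the polynomial ring and gives the zero element of $I_{S+2}$. So linear relations coming from $I_S$ and trivial ones of the form $x_i\cdot x_j=x_j\cdot x_i$ get mixed. We shall compare the numbers of generators of whole relation modules, trivial relations included, and subtract the trivial ones at the end.

## 3. Setting and statements

Let $V=k[[t]]$, $K=k((t))$, $R=k[[S]]$, and let $\mathfrak m$ be the set of $f\in R$ with $f(0)=0$. Put $T=S+a$, $R'=k[[T]]$, with $\mathfrak m'$ defined in the same way, $\nu=\nu(S)$, $\nu'=\nu(T)$. From now on $S=\mathbb N$ is allowed (then $\nu=1$ and $I_S=0$), the field $k$ is arbitrary, and "$\dim$" means $\dim_k$. Every module below is a subset of some $K^c$ with the scalar multiplication of $K$, unless it is visibly a quotient of such.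

We use these facts about $R$, and likewise about $R'$. It is Noetherian, being a quotient of a power series ring. It is local with maximal ideal $\mathfrak m$ and residue field $k$: if $f\in\mathfrak m$, then $1-f$ has the inverse $\sum f^n\in R$. The module $V$ is finite over $R$: if $e\in M$, then $1,t,\dots,t^{e-1}$ generate it over $k[[t^e]]\subseteq R$. Fix $C\ge1$ with $t^CV\subseteq\mathfrak m$. An element of $V$ with support in $2M$ is a finite sum of terms $ct^s$ with $s\in 2M$, plus an element of $t^{2C}V=t^C\cdot t^CV\subseteq\mathfrak m^2$; so $\mathfrak m^2$ is the set of series with support in $2M$, and $\dim\mathfrak m/\mathfrak m^2=|M\setminus2M|=\nu$.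

Since $T\setminus\{0\}=M+a$ and $a+2M\subseteq M$,
$$\mathfrak m'=t^a\mathfrak m,\qquad R'=k+t^a\mathfrak m,\qquad t^a\mathfrak m^2\subseteq\mathfrak m. \tag{3}$$
The last inclusion says $\mathfrak m'\mathfrak m\subseteq\mathfrak m$: the set $\mathfrak m$ is a module over *both* rings. This is what ties them together, because in general neither ring contains the other. For $S=\langle3,5\rangle$, $a=2$, we have $t^7\in R'\setminus R$ and $t^3\in R\setminus R'$.

**Theorem A.** For every numerical semigroup $S$ and every nonnegative integer $a\in M-2M$,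
$$\nu(S+a)=\nu(S)+a\qquad\text{and}\qquad\mu(I_{S+a})=\mu(I_S)+a\,\nu(S)+\binom a2 .$$
In particular, (1) holds for every $S\ne\mathbb N$, every field $k$ and every nonnegative $a\in M-2M$.

The same method gives more. Let $\beta_i(S)=\dim\operatorname{Tor}_i^{k[[x_1,\dots,x_\nu]]}(k[[S]],k)$, so $\beta_1(S)=\mu(I_S)$, and let $P_S(X)=\sum_i\dim\operatorname{Tor}_i^R(k,k)X^i$.

**Theorem B.** With $S$, $a$ as in Theorem A and $\nu=\nu(S)$, for all $i\ge1$,
$$\beta_i(S+a)=\sum_{j=0}^{i-1}\binom aj\beta_{i-j}(S)+a\binom{\nu+a-1}{i}-\binom a{i+1}.$$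
For $i=1$ this is the formula of Theorem A. If $\nu\ge2$ and $i=\nu+a-1$, it gives $\operatorname{type}(S+a)=\operatorname{type}(S)+a$.

**Theorem C.** With $S$, $a$ as in Theorem A,
$$\frac1{P_{S+a}(X)}=\frac1{P_S(X)}-\frac{aX}{1+X}.$$

**Theorem D (negative shifts).** Let $a\in M-2M$ be an integer with $-\min M<a<0$, and let $S+a=\{0\}\cup(M+a)$. Then Theorem A, with $\binom a2=\frac{a(a-1)}2$, and Theorem C hold for $(S,a)$, and so does Theorem B in the form
$$\frac{XF_{S+a}-(1+X)}{(1+X)^{\nu(S+a)}}=\frac{XF_S-(1+X)}{(1+X)^{\nu(S)}}+\frac{aX}{1+X},\qquad F_S(X)=\sum_i\beta_i(S)X^i. \tag{4}$$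

Until Section 10, $a\ge0$.

## 4. Scaling a submodule by $t^a$ and counting generators over two rings

**What this section is for.** We need to pass from the minimal number of generators over $R$ to that over $R'$. The tool is the count that gave (2), with "number of gaps" replaced by "codimension in a free $V$-module".

For $N\subseteq K^c$ write $KN$, $VN$ for its $K$-span and the $V$-module it generates.

**Lemma 1.** Let $Y\subseteq N$ be finitely generated $R$-submodules of $K^c$ with $\dim N/Y<\infty$, let $r=\dim_KKN$, and suppose $t^aY\subseteq N$. Then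
$$\dim N/t^aY=\dim N/Y+ar.$$

*Proof.* $VN$ is a finitely generated torsion-free module over the discrete valuation ring $V$, hence free, and its rank is $r$ because $K\cdot VN=KN$. As $t^CV\subseteq R$, we have $t^CVN\subseteq N\subseteq VN$. So $VN/N$ is a quotient of $VN/t^CVN$, which has dimension $Cr$. Hence $VN/N$ is finite-dimensional, and so is $VN/Y$. Along $t^aY\subseteq t^aVN\subseteq VN$ we compute
$$\dim VN/t^aY=\dim VN/t^aVN+\dim t^aVN/t^aY=ar+\dim VN/Y,$$
since multiplication by $t^a$ is injective. Subtracting $\dim VN/N$ from both ends gives the claim. $\square$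

**Definition.** An $R$-submodule $N\subseteq K^c$ is **admissible** if it is finitely generated over $R$ and $\mathfrak m'N\subseteq N$. Its rank is $\operatorname{rank}N=\dim_KKN$.

By (3), $\mathfrak m$ is admissible of rank $1$. The ring $R$ itself need not be: for $S=\langle3,5\rangle$, $a=2$, the product $t^7\cdot1$ of an element of $\mathfrak m'$ and an element of $R$ is not in $R$.

An admissible $N$ is an $R'$-module, since $R'=k+\mathfrak m'$. It is finitely generated over $R'$: it lies in $VN$, which is finite over $V$, hence over the Noetherian ring $R'$. By Nakayama's lemma its minimal numbers of generators over $R$ and $R'$ are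
$$b=\dim N/\mathfrak mN,\qquad b'=\dim N/\mathfrak m'N .$$
Take $Y=\mathfrak mN$ in Lemma 1. Then $t^aY=t^a\mathfrak mN=\mathfrak m'N\subseteq N$, and the lemma says
$$b'=b+a\operatorname{rank}N. \tag{5}$$

Apply this to $N=\mathfrak m$. Multiplication by $t^a$ is an isomorphism $\mathfrak m\cong\mathfrak m'$ of $R'$-modules, so
$$\nu'=\dim\mathfrak m'/\mathfrak m'^2=\dim\mathfrak m/\mathfrak m'\mathfrak m=\nu+a. \tag{6}$$
This is (2) again. Note that $\mathfrak m$, as an $R'$-module, needs $\nu'$ generators.

## 5. Relations with coefficients in the maximal ideal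

**What this section is for.** We compare relation modules over $R$ and over $R'$. A minimal generating system of $N$ over $R$ has $b$ elements and one over $R'$ has $b'$, so the two relation modules do not even live in the same space. The way out is to use one redundant system that generates over both rings, and to allow only coefficients from the maximal ideals. Because $\mathfrak m'=t^a\mathfrak m$, the two modules of such relations differ only by the factor $t^a$.

**Lemma 2.** Let $N$ be admissible of rank $r$. Let $Z\subseteq R^b$ (respectively $Z'\subseteq R'^{\,b'}$) be the module of relations of a minimal generating system of $N$ over $R$ (respectively $R'$). Then $Z$ is admissible of rank $b-r$, and for some $q\ge\max(b,b')$ there is an isomorphism of $R'$-modules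
$$Z\oplus\mathfrak m^{q-b}\cong Z'\oplus\mathfrak m^{q-b'}.$$
(Here $\mathfrak m^{q-b}$ is a direct sum of copies of $\mathfrak m$, not a power of the ideal.)

*Proof.*

**Step 1: $Z$ is admissible of rank $b-r$.** Let $z_1,\dots,z_b$ be the system. By minimality no relation has a unit among its coefficients, so $Z\subseteq\mathfrak m^b$ (direct sum). If $y\in\mathfrak m$ and $u\in Z$, the vector $t^ayu$ has entries in $t^a\mathfrak m^2\subseteq\mathfrak m\subseteq R$ and satisfies the same linear equation $\sum u_iz_i=0$. So $t^ayu\in Z$, and $\mathfrak m'Z\subseteq Z$. As $R$ is Noetherian, $Z$ is finitely generated. For the rank, consider the surjection $K^b\to KN$, $v\mapsto\sum v_iz_i$. If $v$ is in its kernel, then $t^nv\in R^b$ for $n\gg0$, so $t^nv\in Z$ and $v\in KZ$. Thus $KZ$ is the whole kernel, of dimension $b-r$.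

**Step 2: the choice of minimal system does not matter.** Another minimal system over $R$ is $(z_1,\dots,z_b)B$ with $B\in\mathrm{GL}_b(R)$, since $B$ is invertible modulo $\mathfrak m$. A vector $u$ is a relation of the new system exactly when $Bu$ is one of the old. So the two relation modules correspond under a $K$-linear automorphism of $K^b$, which is also $R'$-linear. The same argument works for $Z'$. Hence we may choose the systems.

**Step 3: one system for both rings.** Choose $w_1,\dots,w_q\in N$ whose classes span both $N/\mathfrak mN$ and $N/\mathfrak m'N$, for example lifts of a basis of each. By Nakayama they generate $N$ over $R$ and over $R'$, and $q\ge\max(b,b')$. Put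
$$U=\Big\{u\in\mathfrak m^q\ (\text{direct sum}):\ \sum u_iw_i=0\Big\}\subseteq K^q.$$
As in Step 1, $\mathfrak m'U\subseteq U$, so $U$ is an $R'$-module.

**Step 4: $U$ seen over $R$.** After reordering, $w_1,\dots,w_b$ is a minimal system over $R$ and $w_j=\sum_{i\le b}c_{ij}w_i$ with $c_{ij}\in R$ for $j>b$. Subtracting these combinations gives a matrix $A\in\mathrm{GL}_q(R)$ (unipotent) with
$$(w_1,\dots,w_q)A=(w_1,\dots,w_b,0,\dots,0).$$
Since $A$ and $A^{-1}$ have entries in $R$, they preserve the direct sum $\mathfrak m^q$. Writing $\sum u_iw_i=(w_1,\dots,w_q)A\cdot A^{-1}u$, we see that $u\mapsto A^{-1}u$ carries $U$ onto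
$$\Big\{u\in\mathfrak m^q:\ \sum_{i\le b}u_iw_i=0\Big\}=Z\oplus\mathfrak m^{q-b},$$
where $Z$ is taken for the system $w_1,\dots,w_b$ and we used $Z\subseteq\mathfrak m^b$. The map is $K$-linear, so $U\cong Z\oplus\mathfrak m^{q-b}$ as $R'$-modules.

**Step 5: $t^aU$ seen over $R'$.** As $\mathfrak m'=t^a\mathfrak m$,
$$t^aU=\Big\{u\in\mathfrak m'^{\,q}:\ \sum u_iw_i=0\Big\}.$$
This is the definition of $U$ with $R'$ in place of $R$. Now some $b'$ of the $w_i$ form a minimal system over $R'$, the others are $R'$-combinations of them, and relations of a minimal system over $R'$ have coefficients in $\mathfrak m'$. Step 4, with a matrix in $\mathrm{GL}_q(R')$, gives $t^aU\cong Z'\oplus\mathfrak m'^{\,q-b'}$.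

**Step 6: comparison.** Multiplication by $t^a$ gives $R'$-isomorphisms $U\cong t^aU$ and $\mathfrak m\cong\mathfrak m'$. Hence $Z\oplus\mathfrak m^{q-b}\cong U\cong t^aU\cong Z'\oplus\mathfrak m^{q-b'}$. $\square$

**Example.** Let $S=\langle2,3\rangle$, $a=1$, $N=\mathfrak m=t^2V$. Over $R$ the generators are $t^2,t^3$. A relation $(u,v)$ has $u=-tv$, and $v,tv\in R$ forces $v\in t^2V=\mathfrak m$. So $Z=\mathfrak m\cdot(-t,1)\cong\mathfrak m$, of rank $1=b-r$. Over $R'=k[[t^3,t^4,t^5]]$ the generators of $\mathfrak m$ are $t^2,t^3,t^4$. Take $w=(t^2,t^3,t^4)$, so $q=3$. Then $U$ consists of the vectors $(-tu_2-t^2u_3,u_2,u_3)$ with $u_2,u_3\in\mathfrak m$ free (the first entry is then automatically in $t^2V=\mathfrak m$), so $U\cong\mathfrak m\oplus\mathfrak m$. This is $Z\oplus\mathfrak m^{3-2}$, and Lemma 2 says it is isomorphic to $Z'$.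

## 6. From $I_S$ to linear relations

**What this section is for.** Lemma 2 speaks of relation modules, but the question is about $I_S$. We compute the exact cost of the translation: the trivial relations.

**Lemma 3.** Let $Z\subseteq R^\nu$ be the module of relations of the minimal generators $t^{n_1},\dots,t^{n_\nu}$ of $\mathfrak m$. Then
$$\dim Z/\mathfrak mZ=\mu(I_S)+\binom\nu2.$$

*Proof.* Let $P=k[[x_1,\dots,x_\nu]]$, $\mathfrak n=(x_1,\dots,x_\nu)$, $I=I_S$, and let $\varepsilon_1,\dots,\varepsilon_\nu$ be the standard basis of $P^\nu$.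

**Step 1: $I\subseteq\mathfrak n^2$.** An element of $I$ has zero constant term, and if its linear part is $\sum c_ix_i$, then $\sum c_it^{n_i}\in\mathfrak m^2$. The $t^{n_i}$ are independent modulo $\mathfrak m^2$, so all $c_i=0$.

**Step 2: lift $Z$ to $P$.** Let
$$\tilde Z=\Big\{f\in P^\nu:\ \sum f_ix_i\in I\Big\}.$$
Applying $\varphi$ to entries maps $\tilde Z$ onto $Z$ with kernel $IP^\nu$. The preimage of $\mathfrak mZ$ is $\mathfrak n\tilde Z+IP^\nu$, so
$$Z/\mathfrak mZ\cong\tilde Z/(\mathfrak n\tilde Z+IP^\nu).$$

**Step 3: map to $I/\mathfrak nI$.** Let $\pi:\tilde Z\to I$, $\pi(f)=\sum f_ix_i$. It is surjective because $I\subseteq\mathfrak n$. Its kernel $\mathcal K$ is the module of relations of $x_1,\dots,x_\nu$ in $P$. It is a textbook fact that $\mathcal K$ is generated by the $\binom\nu2$ Koszul relations $e_{ij}=x_i\varepsilon_j-x_j\varepsilon_i$ $(i<j)$. We have $\pi(\mathfrak n\tilde Z)=\mathfrak nI$ and $\pi(IP^\nu)\subseteq\mathfrak nI$. So $\pi$ induces a surjection $Z/\mathfrak mZ\to I/\mathfrak nI$ onto a space of dimension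 $\mu(I)$. It remains to see that its kernel has dimension $\binom\nu2$.

**Step 4: the kernel.** If $\pi(f)\in\mathfrak nI=\pi(\mathfrak n\tilde Z)$, then $f\in\mathcal K+\mathfrak n\tilde Z$. So the kernel is
$$\frac{\mathcal K+\mathfrak n\tilde Z+IP^\nu}{\mathfrak n\tilde Z+IP^\nu}\cong\frac{\mathcal K}{\mathcal K\cap(\mathfrak n\tilde Z+IP^\nu)}.$$
We claim the denominator is $\mathfrak n\mathcal K$. It contains $\mathfrak n\mathcal K$ because $\mathcal K\subseteq\tilde Z$. Conversely, if $f\in\tilde Z$, then $\sum f_ix_i\in\mathfrak n^2$ by Step 1, so its linear part $\sum f_i(0)x_i$ vanishes and $f\in\mathfrak nP^\nu$. Thus $\tilde Z\subseteq\mathfrak nP^\nu$, and $\mathfrak n\tilde Z+IP^\nu\subseteq\mathfrak n^2P^\nu$. Let $\sum c_{ij}e_{ij}\in\mathfrak n^2P^\nu$. Its linear part is $\sum c_{ij}(0)(x_i\varepsilon_j-x_j\varepsilon_i)=0$, and for $i<j$ the term $x_i\varepsilon_j$ occurs only in $e_{ij}$, so $c_{ij}(0)=0$ for all $i<j$. Hence the element lies in $\mathfrak n\mathcal K$, and the claim holds.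

Finally $\dim\mathcal K/\mathfrak n\mathcal K=\binom\nu2$: the $e_{ij}$ span, and if $\sum c_{ij}e_{ij}\in\mathfrak n\mathcal K\subseteq\mathfrak n^2P^\nu$, then all $c_{ij}(0)=0$ by what we just saw. $\square$

For $S=\langle2,3\rangle$ we found $Z\cong\mathfrak m$, which needs two generators, and indeed $\mu(I_S)+\binom22=1+1$.

## 7. Proof of Theorem A

The equality $\nu'=\nu+a$ is (6). For the second equality we count generators over $R'$ in Lemma 2.

**Step 1: apply Lemma 2 to $N=\mathfrak m$.** Here $b=\nu$, $b'=\nu'$, $r=1$, and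
$$Z\oplus\mathfrak m^{q-\nu}\cong Z'\oplus\mathfrak m^{q-\nu'}$$
over $R'$. Each copy of $\mathfrak m$ needs $\nu'$ generators over $R'$. Therefore
$$\dim Z'/\mathfrak m'Z'=\dim Z/\mathfrak m'Z+(\nu'-\nu)\nu'=\dim Z/\mathfrak m'Z+a(\nu+a).$$

**Step 2: return from $R'$ to $R$ on the side of $Z$.** $Z$ is admissible of rank $\nu-1$, so (5) gives
$$\dim Z/\mathfrak m'Z=\dim Z/\mathfrak mZ+a(\nu-1).$$

**Step 3: translate both ends.** By Lemma 3, $\dim Z/\mathfrak mZ=\mu(I_S)+\binom\nu2$. The $R'$-isomorphism $t^a:\mathfrak m\to\mathfrak m'$ turns a minimal system of $\mathfrak m$ over $R'$ into one of $\mathfrak m'$ with the same relations. So $Z'$ is, up to the choice of minimal system, the relation module of Lemma 3 for $T$, and $\dim Z'/\mathfrak m'Z'=\mu(I_T)+\binom{\nu+a}2$.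

**Step 4: arithmetic.** Combining,
$$\mu(I_T)=\mu(I_S)+\binom\nu2-\binom{\nu+a}2+a(\nu-1)+a(\nu+a).$$
Since $\binom{\nu+a}2=\binom\nu2+a\nu+\binom a2$ and $a(\nu-1)+a(\nu+a)=2a\nu+a(a-1)=2a\nu+2\binom a2$,
$$\mu(I_T)=\mu(I_S)-a\nu-\binom a2+2a\nu+2\binom a2=\mu(I_S)+a\nu+\binom a2.\qquad\blacksquare$$

In the running example $S=\langle2,3\rangle$, $a=1$, the numbers are as follows. We have $\dim Z/\mathfrak mZ=2$ and $\dim Z/\mathfrak m'Z=2+1=3$. Then $\dim Z'/\mathfrak m'Z'=3+1\cdot3=6$, which agrees with $Z'\cong\mathfrak m\oplus\mathfrak m$. Finally $\mu(I_T)=6-\binom32=3$, as Test 1 says for $\langle3,4,5\rangle$.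

## 8. Syzygies all the way up: the Poincaré series of $k$

Lemma 2 also says that $Z$ is again admissible, so it can be applied again to $Z$. This yields Theorem C.

For a finitely generated module $N$ over a Noetherian local ring $A$ with residue field $k$, let $P^A_N=\sum_i\dim\operatorname{Tor}_i^A(N,k)X^i$. If $N$ has $b$ minimal generators with relation module $Z$ (its first syzygy), then
$$P^A_N=b+XP^A_Z. \tag{7}$$
Indeed, $0\to Z\to A^b\to N\to0$ gives $\operatorname{Tor}_{i+1}(N,k)\cong\operatorname{Tor}_i(Z,k)$ for $i\ge1$. It also gives this for $i=0$, because $k^b\to N\otimes k$ is an isomorphism. Poincaré series add over direct sums.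

**Proof of Theorem C.** Write $P=P_S$, $P'=P_T$.

**Step 1: the syzygies over $R$ and their ranks.** Let $N_0=\mathfrak m$ and let $N_{i+1}$ be the relation module of a minimal system of $N_i$ over $R$. By Lemma 2 all $N_i$ are admissible. Let $b_i=\dim N_i/\mathfrak mN_i$ and $r_i=\operatorname{rank}N_i$. As $\mathfrak m$ is the first syzygy of $k$, repeated use of (7) gives $\sum b_iX^i=P^R_{\mathfrak m}=(P-1)/X$. Also $r_0=1$ and $r_{i+1}=b_i-r_i$ by Lemma 2. So $\rho=\sum r_iX^i$ satisfies
$$\rho=1+X\Big(\frac{P-1}X-\rho\Big)=P-X\rho,\qquad\text{i.e. }\ \rho=\frac P{1+X}.$$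

**Step 2: one step over $R'$.** Let $N_i'$ be the first syzygy of $N_i$ over $R'$. By (5), $N_i$ has $b_i+ar_i$ generators over $R'$. Lemma 2 for $N_i$ reads $N_{i+1}\oplus\mathfrak m^{q-b_i}\cong N_i'\oplus\mathfrak m^{q-b_i-ar_i}$. Hence
$$P^{R'}_{N_i}=b_i+ar_i+XP^{R'}_{N_i'},\qquad P^{R'}_{N_i'}=P^{R'}_{N_{i+1}}+ar_iP^{R'}_{\mathfrak m}.$$
The first syzygy of $k$ over $R'$ is $\mathfrak m'\cong\mathfrak m$, so $1+XP^{R'}_{\mathfrak m}=P'$. Substituting,
$$P^{R'}_{N_i}=b_i+ar_iP'+XP^{R'}_{N_{i+1}}.$$

**Step 3: iterate.** After $n$ iterations starting from $N_0=\mathfrak m$, the remainder is $X^nP^{R'}_{N_n}$, which tends to $0$ in the $X$-adic sense. So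
$$\frac{P'-1}X=P^{R'}_{\mathfrak m}=\sum b_iX^i+aP'\rho=\frac{P-1}X+\frac{aPP'}{1+X}.$$
Hence $P'-P=\frac{aX}{1+X}PP'$. Dividing by $PP'$ gives Theorem C. $\blacksquare$

For $S=\mathbb N$, $a=1$, we have $P=1+X$ and the theorem gives $P'=(1+X)/(1-X)=1+2X+2X^2+\cdots$. The first coefficients agree with $T=\langle2,3\rangle$: $\dim\operatorname{Tor}_1(k,k)=\nu(T)=2$, and $\dim\operatorname{Tor}_2(k,k)=\dim Z/\mathfrak mZ=2$ by the example after Lemma 3.

## 9. Koszul homology and all Betti numbers

For Theorem B the same scaling is applied to a Koszul complex instead of to a relation module. For elements $g=(g_1,\dots,g_p)$ of a ring $A$ and an $A$-module $N$, let $K(g;N)$ be the Koszul complex, with terms $\Lambda^ik^p\otimes_kN$ and differential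
$$\partial(\epsilon_{j_0}\wedge\dots\wedge\epsilon_{j_i}\otimes n)=\sum_l(-1)^l\,\epsilon_{j_0}\wedge\cdots\widehat{\epsilon_{j_l}}\cdots\wedge\epsilon_{j_i}\otimes g_{j_l}n,$$
and let $H_i(g;N)$ be its homology. An invertible linear change of $g$ over $A$ gives an isomorphic complex. For minimal generating systems $g$ of $\mathfrak m$ over $R$ and $g'$ of $\mathfrak m'$ over $R'$, put
$$H_S(X)=\sum_i\dim H_i(g;\mathfrak m)X^i,\qquad H_T(X)=\sum_i\dim H_i(g';\mathfrak m')X^i,\qquad F_S=\sum_i\beta_i(S)X^i,$$
and similarly $F_T$.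

**Proof of Theorem B.**

**Step 1: relate $H_S$ to $F_S$.** This generalizes Lemma 3. We show
$$H_S=F_S-1+\frac{(1+X)^\nu-1}X. \tag{8}$$
Since $H_S$ does not depend on the choice of $g$, take $g=(t^{n_1},\dots,t^{n_\nu})$. The Koszul complex on $x_1,\dots,x_\nu$ resolves $k$ over $k[[x_1,\dots,x_\nu]]$. Tensoring it with $R$ gives $K(g;R)$, so $\beta_i(S)=\dim H_i(g;R)$. The complex $K(g;k)$ has zero differential. So the exact sequence $0\to\mathfrak m\to R\to k\to0$ yields the exact sequence
$$H_{i+1}(g;R)\to\Lambda^{i+1}k^\nu\xrightarrow{\ \delta\ }H_i(g;\mathfrak m)\to H_i(g;R)\to\Lambda^ik^\nu .$$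

We claim $\delta$ is injective for every $i\ge0$. Sending a cycle to its entries modulo $\mathfrak m^2$ gives a map $H_i(g;\mathfrak m)\to\Lambda^ik^\nu\otimes\mathfrak m/\mathfrak m^2$. It is well defined, since boundaries of $K(g;\mathfrak m)$ have entries in $\mathfrak m^2$. The connecting map $\delta$ lifts to $R$ and applies $\partial$, so the composite with $\delta$ is
$$\epsilon_{j_0}\wedge\dots\wedge\epsilon_{j_i}\mapsto\sum_l(-1)^l(\cdots\widehat{\epsilon_{j_l}}\cdots)\otimes\bar g_{j_l}.$$
The elements $\epsilon_{J'}\otimes\bar g_j$ form a basis of the target, and a term $\epsilon_{J\setminus\{j\}}\otimes\bar g_j$ with $j\in J$ determines $J$. So distinct $\epsilon_J$ have images with disjoint nonempty supports, and the composite is injective. The claim follows.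

Consequently $H_i(g;R)\to\Lambda^ik^\nu$ is zero for $i\ge1$, since its image is the kernel of the next $\delta$. So $\dim H_i(g;\mathfrak m)=\beta_i(S)+\binom\nu{i+1}$ for $i\ge1$. Moreover $\dim H_0(g;\mathfrak m)=\dim\mathfrak m/\mathfrak m^2=\nu$ and $\beta_0(S)=1$. This is (8).

**Step 2: compare $H_T$ with $H_S$.** We show
$$H_T=(1+X)^aH_S+a(1+X)^{\nu+a-1}. \tag{9}$$
Choose $w=(w_1,\dots,w_q)$ in $\mathfrak m$ whose classes span both $\mathfrak m/\mathfrak m^2$ and $\mathfrak m/\mathfrak m'\mathfrak m$. Then $w$ generates $\mathfrak m$ over $R$, and $t^aw$ generates $\mathfrak m'$ over $R'$. As in Step 4 of Lemma 2, a matrix in $\mathrm{GL}_q(R)$ takes $w$ to $(g,0,\dots,0)$ with $g$ a minimal system of $\mathfrak m$. So $K(w;\mathfrak m)\cong K(g;\mathfrak m)\otimes_k\Lambda k^{q-\nu}$, with zero differential on the second factor, and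
$$\sum_i\dim H_i(w;\mathfrak m)X^i=(1+X)^{q-\nu}H_S .$$
In the same way a matrix in $\mathrm{GL}_q(R')$ takes $t^aw$ to $(g',0,\dots,0)$ with $g'$ a minimal system of $\mathfrak m'$, which has $\nu+a$ elements. The complex $K(t^aw;\mathfrak m)$ is formed over $R'$, with $\mathfrak m$ as an $R'$-module. As $\mathfrak m\cong\mathfrak m'$ over $R'$,
$$\sum_i\dim H_i(t^aw;\mathfrak m)X^i=(1+X)^{q-\nu-a}H_T .$$

Both complexes have the same terms $\Lambda^ik^q\otimes\mathfrak m\subseteq\Lambda^iK^q$. If $\partial$ is the differential of the first, that of the second is $t^a\partial$. Let $Z_i$ and $B_i$ be the kernel and image of $\partial$ in homological degree $i$. Then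
$$H_i(w;\mathfrak m)=Z_i/B_i,\qquad H_i(t^aw;\mathfrak m)=Z_i/t^aB_i ,$$
and in particular $t^aB_i\subseteq Z_i$. To apply Lemma 1 with $Y=B_i$, $N=Z_i$ we check its hypotheses and find the rank. Both are finitely generated over the Noetherian ring $R$. Koszul homology is annihilated by the ideal $(w)=\mathfrak m$, so $Z_i/B_i$ is a finitely generated $k$-module, i.e. $\dim Z_i/B_i<\infty$. The span $KB_i$ is $\partial(\Lambda^{i+1}K^q)$. Over the field $K$ a change of basis takes the nonzero vector $w$ to $(1,0,\dots,0)$, so the Koszul complex is exact and this image has dimension $\binom{q-1}i$. Finally, $t^C\in\mathfrak m$ gives $t^CZ_i\subseteq B_i$, so $KZ_i=KB_i$. Lemma 1 now says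
$$\dim Z_i/t^aB_i=\dim Z_i/B_i+a\binom{q-1}i,$$
that is,
$$(1+X)^{q-\nu-a}H_T=(1+X)^{q-\nu}H_S+a(1+X)^{q-1}.$$
Dividing by $(1+X)^{q-\nu-a}$ gives (9).

**Step 3: read off the Betti numbers.** By (8), $XH_S=XF_S-(1+X)+(1+X)^\nu$, and likewise for $T$ with $\nu+a$. Multiply (9) by $X$, divide by $(1+X)^{\nu+a}$ and substitute. The summand $1$ appears on both sides and cancels, which leaves exactly (4). Now multiply (4) by $(1+X)^{\nu+a}$ and write $XF-(1+X)=X(F-1)-1$:
$$X(F_T-1)-1=(1+X)^a\big(X(F_S-1)-1\big)+aX(1+X)^{\nu+a-1}.$$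
The coefficient of $X^{i+1}$, for $i\ge1$, is
$$\beta_i(T)=\sum_{j=0}^{i-1}\binom aj\beta_{i-j}(S)-\binom a{i+1}+a\binom{\nu+a-1}i .$$
For $i=1$ the right side is $\mu(I_S)-\binom a2+a\nu+2\binom a2$, as in Theorem A.

**Step 4: the type.** $R$ is a one-dimensional domain, hence Cohen–Macaulay, and $\operatorname{type}(S)$ means the Cohen–Macaulay type of $R$. By the Auslander–Buchsbaum formula $R$ has projective dimension $\nu-1$ over $k[[x_1,\dots,x_\nu]]$, so $\beta_j(S)=0$ for $j\ge\nu$. By a textbook fact, the last Betti number $\beta_{\nu-1}(S)$ is the type. Let $\nu\ge2$ and $i=\nu+a-1=\nu(T)-1$. In the sum, $\binom aj\beta_{\nu+a-1-j}(S)$ vanishes for $j>a$ because of the binomial coefficient and for $j<a$ because then $\nu+a-1-j\ge\nu$. The index $j=a$ is allowed, as $a\le i-1=\nu+a-2$, and contributes $\beta_{\nu-1}(S)$. Further, $\binom a{\nu+a}=0$ and $a\binom{\nu+a-1}{\nu+a-1}=a$. So $\operatorname{type}(T)=\operatorname{type}(S)+a$. $\blacksquare$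

For $S=\langle2,3\rangle$, $a=1$, we have $\beta_1(S)=1$, $\beta_2(S)=0$, and the formula gives $\beta_1(T)=1+2-0=3$ and $\beta_2(T)=\beta_2(S)+\beta_1(S)+\binom22-0=2$. The alternating sum $1-3+2$ is $0$, as it must be for a module of rank $0$ over $k[[x_1,x_2,x_3]]$.

## 10. Shifting to the left

**Proof of Theorem D.** Let $a\in M-2M$ with $-\min M<a<0$, and let $T=\{0\}\cup(M+a)$. The idea is to read the passage from $S$ to $T$ backwards.

**Step 1: $S$ is a dilatation of $T$.** The elements of $M+a$ are positive because $\min M+a>0$, and $T$ has finite complement. It is closed under addition because $2M+a\subseteq M$ gives $2M+2a\subseteq M+a$. So $T$ is a numerical semigroup, possibly $\mathbb N$, with $M_T=T\setminus\{0\}=M+a$. Clearly $S=T+(-a)$ with $-a>0$. Also $-a\in M_T-2M_T$, since $-a+2M_T=2M+a\subseteq M+a=M_T$, because $S$ is closed under addition. So Theorems A, B, C and formula (4) apply to the pair $(T,-a)$; this is one reason for having allowed $\mathbb N$.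

**Step 2: the additive identities.** For $(T,-a)$, the equality of embedding dimensions, Theorem C and (4) read
$$\nu(S)=\nu(T)-a,\qquad\frac1{P_S}=\frac1{P_T}+\frac{aX}{1+X},$$
$$\frac{XF_S-(1+X)}{(1+X)^{\nu(S)}}=\frac{XF_T-(1+X)}{(1+X)^{\nu(T)}}-\frac{aX}{1+X}.$$
Moving the last term of each to the other side gives the same identities for $(S,a)$.

**Step 3: the number of relations.** Theorem A for $(T,-a)$ says $\mu(I_S)=\mu(I_T)-a\,\nu(T)+\binom{-a}2$, where $\binom{-a}2=\frac{a(a+1)}2$. Inserting $\nu(T)=\nu(S)+a$,
$$\mu(I_T)=\mu(I_S)+a\,\nu(S)+a^2-\frac{a(a+1)}2=\mu(I_S)+a\,\nu(S)+\frac{a(a-1)}2.\qquad\blacksquare$$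

For example, $S=\langle2,3\rangle$ and $a=-1$ give $T=\mathbb N$, and the formula reads $1-2+1=0=\mu(I_{\mathbb N})$.
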